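\title{Endomorphism algebras of modular Gelfand--Graev representations under extension of the base field}

\begin{abstract}
Let $\mathbf G$ be a connected reductive group with a Frobenius endomorphism $F$ relative to an $\mathbb F_q$-structure, let $\ell$ be a prime not dividing $q$, and let $\mathcal H_1$ and $\mathcal H_d$ be the endomorphism algebras of Gelfand--Graev representations of $\mathbf G^F$ and $\mathbf G^{F^d}$ over an $\ell$-adic ring $\mathcal O$. We prove that the unipotent parts of $\mathcal H_1$ and $\mathcal H_d$ are isomorphic if and only if $\ell$ does not divide $[\mathbf G^{F^d}:\mathbf G^F]$. The ``if'' direction is a conjecture from a paper of Bonnaf\'e and Kessar. There is no restriction on $\ell$ or on the center of $\mathbf G$. The main step is that the homomorphism $K\mathcal H_d\to K\mathcal H_1$ dual to the inclusion of semisimple classes of the dual group maps $\mathcal H_d$ into $\mathcal H_1$. This amounts to the $\ell$-integrality of an average over the Weyl group, which we obtain from an $\ell$-adic limit $q^m\to 1$ of Hecke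 algebras followed by a tensor induction.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $p$ be a prime, $\mathbb F$ an algebraic closure of $\mathbb F_p$, $\mathbf G$ a connected reductive group over $\mathbb F$, and $F:\mathbf G\to\mathbf G$ a Frobenius endomorphism relative to an $\mathbb F_q$-structure. Fix an integer $d\ge 1$ and a prime $\ell\neq p$. Let $(K,\mathcal O,k)$ be an $\ell$-modular system: $\mathcal O$ is a complete discrete valuation ring with valuation $v$, fraction field $K$ of characteristic $0$ and residue field $k$ of characteristic $\ell$. We assume that it is sufficiently large, in the sense that $K$ contains a root of unity whose order is the exponent of $\mathbf G^{F^d}$; then $K$ is a splitting field for all subgroups of $\mathbf G^{F^d}$.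

Fix an $F$-stable Borel subgroup $\mathbf B$ with unipotent radical $\mathbf U$ and an $F$-stable maximal torus $\mathbf T\subset\mathbf B$, and put $W=N_{\mathbf G}(\mathbf T)/\mathbf T$. Let $\mathbf U_*\subset\mathbf U$ be the product of the root subgroups of the positive roots that are not simple. The quotient $\mathbf U/\mathbf U_*$ is the product of the simple root subgroups, which $F$ permutes, so $\mathbf U^F/\mathbf U_*^F$ is a product of additive groups of finite fields, one for each $F$-orbit of simple roots. A linear character $\psi:\mathbf U^F\to\mathcal O^\times$ is \emph{regular} if it is trivial on $\mathbf U_*^F$ and nontrivial on each of these factors. For $\mathrm{GL}_n(\mathbb F_q)$ and upper unitriangular matrices, these are the characters $u\mapsto\psi_0\big(\sum_i a_iu_{i,i+1}\big)$ with $\psi_0$ a fixed nontrivial character of $\mathbb F_q$ and all $a_i\in\mathbb F_q^\times$.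

For $i\in\{1,d\}$ choose a regular character $\psi_i$ of $\mathbf U^{F^i}$; the two choices are arbitrary and unrelated. The \emph{Gelfand--Graev representation} and its endomorphism algebra are
\[
\Gamma_i=\operatorname{Ind}_{\mathbf U^{F^i}}^{\mathbf G^{F^i}}\mathcal O_{\psi_i},\qquad \mathcal H_i=\operatorname{End}_{\mathcal O\mathbf G^{F^i}}(\Gamma_i).
\]
Since $\mathbf U^{F^i}$ is a $p$-group, $\Gamma_i$ is a projective $\mathcal O\mathbf G^{F^i}$-module. Let $b_i$ be the sum of the block idempotents of the \emph{unipotent blocks} of $\mathcal O\mathbf G^{F^i}$, that is, of the blocks that contain a unipotent character (the definition is recalled in Section~\ref{sec:recall}). The idempotent $b_i$ is central, and $b_i\mathcal H_i=\operatorname{End}_{\mathcal O\mathbf G^{F^i}}(b_i\Gamma_i)$ is the \emph{unipotent part} of $\mathcal H_i$. The following conjecture is posed in \cite{BK}.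

\medskip
\noindent\textbf{Conjecture.} \emph{If $\ell$ does not divide $[\mathbf G^{F^d}:\mathbf G^F]$, then the $\mathcal O$-algebras $b_d\mathcal H_d$ and $b_1\mathcal H_1$ are isomorphic.}

\subsection{Tori, and what to expect in general}
Suppose that $\mathbf G=\mathbf T$ is a torus. Then $\mathbf U=1$, the module $\Gamma_i$ is the regular module, and $\mathcal H_i=\mathcal O\mathbf T^{F^i}$. The only unipotent character is the trivial one, so $b_i$ is the principal block idempotent and $b_i\mathcal H_i$ is isomorphic to the group algebra of the Sylow $\ell$-subgroup of $\mathbf T^{F^i}$. The two algebras are isomorphic exactly when the two Sylow subgroups coincide, that is, when $\ell\nmid[\mathbf T^{F^d}:\mathbf T^F]$. Two maps can serve as the isomorphism: the inclusion $\mathbf T^F\subset\mathbf T^{F^d}$, and the norm $N:\mathbf T^{F^d}\to\mathbf T^F$, $N(x)=xF(x)\cdots F^{d-1}(x)$. The norm is surjective, because its transpose $\theta\mapsto\theta\circ N$ on characters is the inclusion $\mathbf T^{*F}\subset\mathbf T^{*F^d}$ for the dual torus (Lemma~\ref{lem:norm}).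 It is the norm that generalizes.

For general $\mathbf G$, let $(\mathbf G^*,F)$ be dual to $(\mathbf G,F)$; then $(\mathbf G^*,F^d)$ is dual to $(\mathbf G,F^d)$. The representation $K\Gamma_i$ is multiplicity free, and its constituents are indexed by the $\mathbf G^{*F^i}$-classes of semisimple elements $s\in\mathbf G^{*F^i}$ (Lemma~\ref{lem:constituent}). Each constituent gives an algebra character $\omega^{(i)}_s:K\mathcal H_i\to K$, and together they identify $K\mathcal H_i$ with a product of copies of $K$. Thus $\mathcal H_i$ is a commutative order in $\prod_{(s)}K$, and its structure is the collection of congruences that hold between the $\omega^{(i)}_s$. The factors that belong to $b_i\mathcal H_i$ are those with $s$ an $\ell$-element. If $\ell\nmid[\mathbf G^{F^d}:\mathbf G^F]$, then $\mathbf G^{*F}$ contains a Sylow $\ell$-subgroup of $\mathbf G^{*F^d}$, and the classes of $\ell$-elements of the two groups correspond (Lemma~\ref{lem:fusion}). So $b_d\mathcal H_d$ and $b_1\mathcal H_1$ are two orders in the same product of copies of $K$, and the natural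 guess is that they are equal.

\subsection{Results}
Since $\omega_s^{(d)}$ depends only on the $\mathbf G^{*F^d}$-class of $s$, there is a unique $K$-algebra homomorphism, the Curtis--Shoji map,
\begin{equation}\label{eq:Delta}
\Delta:K\mathcal H_d\to K\mathcal H_1,\qquad \omega^{(1)}_s\circ\Delta=\omega^{(d)}_s\quad\text{for all semisimple }s\in\mathbf G^{*F}.
\end{equation}
For a torus it is the norm map on group algebras.

\begin{theorem}\label{thm:integral}
For every prime $\ell\neq p$ and every $d\ge1$, we have $\Delta(\mathcal H_d)\subseteq\mathcal H_1$.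
\end{theorem}

\begin{theorem}\label{thm:main}
The $\mathcal O$-algebras $b_d\mathcal H_d$ and $b_1\mathcal H_1$ are isomorphic if and only if $\ell\nmid[\mathbf G^{F^d}:\mathbf G^F]$. If this holds, then $\Delta$ restricts to an isomorphism of $\mathcal O$-algebras $b_d\mathcal H_d\to b_1\mathcal H_1$.
\end{theorem}

In particular the conjecture is true. The center of $\mathbf G$ is arbitrary, and $\ell$ may be a bad prime or divide $|W|$. The same argument applies to other sums of blocks. To a semisimple $\ell'$-element $s_0\in\mathbf G^{*F}$ is attached a union of blocks $\mathcal E_\ell(\mathbf G^{F^i},s_0)$ of $\mathbf G^{F^i}$, recalled in Section~\ref{sec:recall}; let $b_i(s_0)$ be the sum of the corresponding block idempotents. One has $b_i(1)=b_i$.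

\begin{theorem}\label{thm:series}
Let $s_0\in\mathbf G^{*F}$ be a semisimple $\ell'$-element such that $\mathbf C=C_{\mathbf G^*}(s_0)$ is connected. The $\mathcal O$-algebras $b_d(s_0)\mathcal H_d$ and $b_1(s_0)\mathcal H_1$ are isomorphic if and only if $\ell\nmid[\mathbf C^{F^d}:\mathbf C^F]$. If this holds, then $h\mapsto b_1(s_0)\Delta(h)$ is an isomorphism $b_d(s_0)\mathcal H_d\to b_1(s_0)\mathcal H_1$.
\end{theorem}

\subsection{The method}
The order $\mathcal H_i$ is self-dual for the form ``coefficient of $1$'' of the group algebra, and this form is explicit in terms of the $\omega_s^{(i)}$ (Section~\ref{sec:form}). Self-duality is used twice. First, an inclusion between two lattices that are self-dual for forms of the same discriminant is an equality; this reduces Theorems~\ref{thm:main} and~\ref{thm:series} to Theorem~\ref{thm:integral} (Section~\ref{sec:iso}). Second, it turns the condition $\Delta(h)\in\mathcal H_1$ into the integrality of numbers of the form $\frac1{|W|}\sum_{w\in W}(\cdots)$, where the summands are built from Green functions (Section~\ref{sec:average}).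 The denominator $|W|$ is the whole difficulty. We remove it by writing the summand as an $\ell$-integral combination of traces $\operatorname{Tr}(wF\mid\mathcal N)$ on modules $\mathcal N$ for a finite quotient of $W\rtimes\langle F\rangle$; the average is then $\operatorname{Tr}(F\mid\mathcal N^W)$, a sum of roots of unity. Such an expression is found first for Green functions (Section~\ref{sec:limit}), then for Deligne--Lusztig characters (Section~\ref{sec:graded}), and then for the summand itself (Section~\ref{sec:tensor}). Section~\ref{sec:average} carries out the whole computation for $\mathrm{SL}_2$.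

\section{Deligne--Lusztig characters and the constituents of $\Gamma$}\label{sec:recall}

In this section and the next we work with the pair $(\mathbf G,F)$ and one regular character $\psi$, and we write $\Gamma$, $\mathcal H$, $b$; everything applies equally to $(\mathbf G,F^d)$. General references are \cite{DL}, \cite{DM} and \cite{CE}.

\subsection{Coefficients}
Let $K_0\subset K$ be generated over $\mathbb Q_\ell$ by a root of unity whose order is the exponent of $\mathbf G^{F^d}$, and fix a $\mathbb Q_\ell$-embedding of $K_0$ in $\overline{\mathbb Q}_\ell$. All characters of subgroups of $\mathbf G^{F^d}$ have values in $K_0$, so we may regard them as $K$-valued or as $\overline{\mathbb Q}_\ell$-valued. Let $\overline{\mathbb Z}_\ell$ be the ring of integers of $\overline{\mathbb Q}_\ell$. A set of irreducible characters is a union of blocks when the sum of the corresponding central idempotents has integral coefficients. These coefficients lie in $K_0$, and $K_0\cap\mathcal O=K_0\cap\overline{\mathbb Z}_\ell$, so the blocks are the same from both points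 of view.

\subsection{Lang's theorem and tori}
If $\mathbf L$ is a connected algebraic group with a Frobenius endomorphism $F$, the map $x\mapsto x^{-1}F(x)$ is surjective and each fiber has $|\mathbf L^F|$ elements (Lang--Steinberg). Consequently, for $t\in\mathbf L^F$ with $\mathbf L$-conjugacy class $O$ and $A=C_{\mathbf L}(t)/C^\circ_{\mathbf L}(t)$, the map sending $xtx^{-1}\in O^F$ to the image of $x^{-1}F(x)$ in $A$ induces a bijection from the $\mathbf L^F$-classes in $O^F$ to the \emph{$F$-classes} of $A$, the orbits of $A$ on itself under $x:a\mapsto xaF(x)^{-1}$.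

Let $\widetilde W=W\rtimes\langle F\rangle$ with $\langle F\rangle$ infinite cyclic and $FwF^{-1}=F(w)$. It acts on $\mathbf T$ by automorphisms of abstract groups. For $w\in W$ choose $h_w\in\mathbf G$ such that $\dot w=h_w^{-1}F(h_w)$ lies in $N_{\mathbf G}(\mathbf T)$ and represents $w$, and put $\mathbf T_w=h_w\mathbf Th_w^{-1}$. This is an $F$-stable maximal torus, said to be \emph{of type $w$} relative to $\mathbf T$, and $t\mapsto h_wth_w^{-1}$ identifies $(\mathbf T,wF)$ with $(\mathbf T_w,F)$. We use this to view characters of $\mathbf T_w^F$ as characters of $\mathbf T^{wF}$. Up to $\mathbf G^F$-conjugacy the identification does not depend on $h_w$. Indeed, let $h'^{-1}F(h')=\tau\dot w$ with $\tau\in\mathbf T$. By Lang's theorem for $(\mathbf T,wF)$ there is $a\in\mathbf T$ with $\tau=a^{-1}\dot wF(a)\dot w^{-1}$; then $(h_wa)^{-1}F(h_wa)=\tau\dot w$, so $h'\in\mathbf G^Fh_wa$.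

The $\mathbf G^F$-classes of $F$-stable maximal tori correspond to the $F$-classes of $W$, and $|N_{\mathbf G}(\mathbf T_w)^F|=|\mathbf T_w^F|\cdot z_w$, where $z_w$ is the order of the stabilizer of $w$ under $F$-conjugation. Since the $F$-class of $w$ has $|W|/z_w$ elements, a $\mathbf G^F$-invariant function $f$ on the set of $F$-stable maximal tori satisfies
\begin{equation}\label{eq:sumtori}
\sum_{\mathbf S}f(\mathbf S)=\sum_{w\in W}\frac{|\mathbf G^F|}{|W|\,|\mathbf T_w^F|}\,f(\mathbf T_w).
\end{equation}
The number of $F$-stable maximal tori of a connected reductive group $\mathbf L$ is $|\mathbf L^F|_p^2$ (Steinberg).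

Let $\varepsilon_{\mathbf L}=(-1)^{r}$, where $r$ is the $\mathbb F_q$-rank of $\mathbf L$. Then $\varepsilon_{\mathbf G}\varepsilon_{\mathbf T_w}=\operatorname{sgn}(w)=(-1)^{l(w)}$. To see this, write $F=q\tau_0$ on $Y(\mathbf T)\otimes\mathbb R$ with $\tau_0$ of finite order. The $\mathbb F_q$-rank of $\mathbf T_w$ is the multiplicity of the eigenvalue $1$ of $w\tau_0$. Nonreal eigenvalues come in conjugate pairs, so $\varepsilon_{\mathbf T_w}=(-1)^{\dim\mathbf T}\det(w\tau_0)$. Also $\varepsilon_{\mathbf G}=\varepsilon_{\mathbf T}$ because $\mathbf T$ lies in an $F$-stable Borel subgroup, and $\det(w)=\operatorname{sgn}(w)$.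

\subsection{Deligne--Lusztig characters}
To an $F$-stable maximal torus $\mathbf S$ and $\theta\in\operatorname{Irr}(\mathbf S^F)$ is attached a virtual character $R_{\mathbf S}(\theta)=R_{\mathbf S}^{\mathbf G}(\theta)$ of $\mathbf G^F$, defined by $\ell$-adic cohomology, which depends only on the $\mathbf G^F$-class of the pair $(\mathbf S,\theta)$. We use the following properties. Let $\mathcal B$ be the variety of Borel subgroups, and write $\operatorname{pos}(B_1,B_2)=w$ if the pair $(B_1,B_2)$ is $\mathbf G$-conjugate to $(\mathbf B,\dot w\mathbf B\dot w^{-1})$.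
\begin{itemize}
\item[(R1)] Let $X(w)=\{B\in\mathcal B:\operatorname{pos}(B,FB)=w\}$, a locally closed subvariety on which $\mathbf G^F$ acts by conjugation. Then $R_{\mathbf T_w}(1)(g)=\sum_i(-1)^i\operatorname{Tr}(g^*\mid H^i_c(X(w),\mathbb Q_\ell))$. This number is a rational integer, so it does not matter whether $g$ or $g^{-1}$ is used.
\item[(R2)] (Character formula, \cite[4.2]{DL}.) Let $g=su$ be the Jordan decomposition of $g\in\mathbf G^F$ and $\mathbf L=C^\circ_{\mathbf G}(s)$, a connected reductive group containing $u$. With the Green functions $Q^{\mathbf L}_{\mathbf S'}(u)=R^{\mathbf L}_{\mathbf S'}(1)(u)$,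
\[
R_{\mathbf S}(\theta)(g)=\frac1{|\mathbf L^F|}\sum_{x\in\mathbf G^F,\ x^{-1}sx\in\mathbf S}\theta(x^{-1}sx)\,Q^{\mathbf L}_{x\mathbf Sx^{-1}}(u).
\]
\item[(R3)] (\cite[7.5.6]{DL}, \cite[12.14]{DM}.) The regular character of $\mathbf G^F$ is $|\mathbf G^F|_p^{-1}\sum_{(\mathbf S,\theta)}\varepsilon_{\mathbf G}\varepsilon_{\mathbf S}R_{\mathbf S}(\theta)$, the sum being over all pairs.
\item[(R4)] There is a \emph{regular embedding}: an $F$-equivariant closed embedding of $\mathbf G$ in a connected reductive group $\widetilde{\mathbf G}$ with connected center and the same derived subgroup. If $\widetilde{\mathbf S}=\mathbf SZ(\widetilde{\mathbf G})$ and $\widetilde\theta\in\operatorname{Irr}(\widetilde{\mathbf S}^F)$ restricts to $\theta$, then $R_{\mathbf S}(\theta)=\operatorname{Res}R_{\widetilde{\mathbf S}}(\widetilde\theta)$.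
\end{itemize}

\subsection{Duality and Lusztig series}
Fix an isomorphism $\mathbb F^\times\cong(\mathbb Q/\mathbb Z)_{p'}$, let $\zeta_n\in\mathbb F^\times$ correspond to $1/(q^n-1)$, and fix an embedding $\iota:\mathbb F^\times\to\overline{\mathbb Q}_\ell^\times$. The dual group $\mathbf G^*$ comes with an $F$-stable maximal torus $\mathbf T^*$ and an isomorphism of root data $\beta_0:X(\mathbf T)\to Y(\mathbf T^*)$, from characters to cocharacters, with $\beta_0(x\circ F)=F\circ\beta_0(x)$. Call an isomorphism $\beta:X(\mathbf S)\to Y(\mathbf S^*)$ \emph{admissible} if it is obtained from $\beta_0$ by conjugating $\mathbf T$ to $\mathbf S$ in $\mathbf G$ and $\mathbf T^*$ to $\mathbf S^*$ in $\mathbf G^*$. Let $\mathbf S$, $\mathbf S^*$ be $F$-stable and $\beta$ admissible with $\beta(x\circ F)=F\circ\beta(x)$. Every $\theta\in\operatorname{Irr}(\mathbf S^F)$ is of the form $\iota\circ x|_{\mathbf S^F}$ with $x\in X(\mathbf S)$, and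
\begin{equation}\label{eq:duality}
\theta=\iota\circ x|_{\mathbf S^F}\ \longmapsto\ s=\prod_{i=0}^{n-1}F^i\big(\beta(x)(\zeta_n)\big)
\end{equation}
is an isomorphism $\operatorname{Irr}(\mathbf S^F)\to\mathbf S^{*F}$, for any $n\geq 1$ such that $F^n$ is multiplication by $q^n$ on $X(\mathbf S)$ (\cite[13.7, 13.11]{DM}). We then write $(\mathbf S,\theta)\leftrightarrow(\mathbf S^*,s)$, or $(\mathbf S,\theta)\leftrightarrow s$. This relation is a bijection between $\mathbf G^F$-classes of pairs $(\mathbf S,\theta)$ and $\mathbf G^{*F}$-classes of pairs $(\mathbf S^*,s)$, it preserves the orders of stabilizers, and $|\mathbf G^F|=|\mathbf G^{*F}|$.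

For semisimple $s\in\mathbf G^{*F}$, the \emph{rational Lusztig series} $\mathcal E(\mathbf G^F,s)$ is the set of irreducible constituents of the $R_{\mathbf S}(\theta)$ with $(\mathbf S,\theta)\leftrightarrow s$. As $s$ runs over the $\mathbf G^{*F}$-classes of semisimple elements, these sets partition $\operatorname{Irr}(\mathbf G^F)$. The \emph{unipotent characters} are the elements of $\mathcal E(\mathbf G^F,1)$. For a semisimple $\ell'$-element $s_0$ put $\mathcal E_\ell(\mathbf G^F,s_0)=\bigcup_t\mathcal E(\mathbf G^F,s_0t)$, where $t$ runs over the $\ell$-elements of $C_{\mathbf G^*}(s_0)^F$. By \cite[Thm~2.2]{BM} and a result of Hiss (see \cite[Thm~9.12]{CE}), this set is a union of blocks, each of which contains an element of $\mathcal E(\mathbf G^F,s_0)$. For $s_0=1$ this says that $\mathcal E_\ell(\mathbf G^F,1)$ is the set of characters in unipotent blocks, that is, $b(1)=b$.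

The next lemma is the reason why $\Delta$ behaves like a norm.

\begin{lemma}\label{lem:norm}
If $(\mathbf S,\theta)\leftrightarrow(\mathbf S^*,s)$ with respect to $F$, then $(\mathbf S,\theta\circ N)\leftrightarrow(\mathbf S^*,s)$ with respect to $F^d$, where $N:\mathbf S^{F^d}\to\mathbf S^F$ is the norm $t\mapsto tF(t)\cdots F^{d-1}(t)$.
\end{lemma}

\begin{proof}
The admissible isomorphism $\beta$ is compatible with $F$, hence with $F^d$. Let $\theta=\iota\circ x|_{\mathbf S^F}$ and take for $n$ in \eqref{eq:duality} a multiple of $d$. Then $\theta\circ N=\iota\circ x'|_{\mathbf S^{F^d}}$ with $x'=\sum_{i<d}x\circ F^i$, and $\beta(x')(\zeta_n)=\prod_{i<d}F^i(\beta(x)(\zeta_n))$. The map $(F^d)^{n/d}$ is multiplication by $(q^d)^{n/d}=q^n$, so the same $\zeta_n$ occurs in \eqref{eq:duality} for $F^d$, and the element attached to $\theta\circ N$ is $\prod_{j<n/d}F^{dj}\big(\beta(x')(\zeta_n)\big)=\prod_{i<n}F^i\big(\beta(x)(\zeta_n)\big)=s$.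
\end{proof}

\subsection{The characters of $K\mathcal H$}
Put $e_\psi=|\mathbf U^F|^{-1}\sum_{u\in\mathbf U^F}\psi(u^{-1})u$, an idempotent of $\mathcal O\mathbf G^F$ because $\ell\ne p$. Then $\Gamma=\mathcal O\mathbf G^Fe_\psi$, and right multiplication identifies $\mathcal H$ with the opposite algebra of $e_\psi\mathcal O\mathbf G^Fe_\psi$. The representation $K\Gamma$ is multiplicity free (Steinberg; \cite[14.30]{DM}), so this algebra is commutative and we take
\[
\mathcal H=e_\psi\,\mathcal O\mathbf G^F\,e_\psi\subset\mathcal O\mathbf G^F ,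
\]
a central idempotent $b'$ acting through $b'e_\psi\in\mathcal H$. Extend characters linearly to $K\mathbf G^F$. If $V_\chi$ affords $\chi\in\operatorname{Irr}(\mathbf G^F)$, then $h\in K\mathcal H$ maps $V_\chi$ into $e_\psi V_\chi$, which has dimension $\langle\chi,\Gamma\rangle\in\{0,1\}$. Hence $\chi$ vanishes on $K\mathcal H$ if it is not a constituent of $\Gamma$; otherwise its restriction to $K\mathcal H$ is an algebra character, and these characters identify $K\mathcal H$ with a product of copies of $K$.

\begin{lemma}\label{lem:constituent}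
For each semisimple $s\in\mathbf G^{*F}$, exactly one constituent $\chi_s$ of $\Gamma$ lies in $\mathcal E(\mathbf G^F,s)$. Let $\omega_s=\chi_s|_{K\mathcal H}$. If $(\mathbf S,\theta)\leftrightarrow s$, then $\langle\chi_s,R_{\mathbf S}(\theta)\rangle=\varepsilon_{\mathbf G}\varepsilon_{\mathbf S}$ and $R_{\mathbf S}(\theta)(h)=\varepsilon_{\mathbf G}\varepsilon_{\mathbf S}\,\omega_s(h)$ for all $h\in K\mathcal H$.
\end{lemma}

\begin{proof}
If $Z(\mathbf G)$ is connected, the existence and uniqueness of $\chi_s$ and the scalar product are \cite[Thm~10.7]{DL}. In general let $\mathbf G\subset\widetilde{\mathbf G}$ be a regular embedding. The group $\mathbf U$ is the same for both groups, so $\widetilde\Gamma=\operatorname{Ind}_{\mathbf G^F}^{\widetilde{\mathbf G}^F}\Gamma$ is the Gelfand--Graev representation of $\widetilde{\mathbf G}^F$ for the same $\psi$. The dual map $\widetilde{\mathbf G}^*\to\mathbf G^*$ is surjective with kernel a central torus, so $\widetilde{\mathbf G}^{*F}\to\mathbf G^{*F}$ is surjective by Lang's theorem. Fix a preimage $\widetilde s\in\widetilde{\mathbf G}^{*F}$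 of $s$.

Let $(\mathbf S,\theta)\leftrightarrow(\mathbf S^*,s)$, let $\widetilde{\mathbf S}=\mathbf SZ(\widetilde{\mathbf G})$, and let $\widetilde{\mathbf S}^*\ni\widetilde s$ be the preimage of $\mathbf S^*$, which is dual to $\widetilde{\mathbf S}$. The restriction $X(\widetilde{\mathbf S})\to X(\mathbf S)$ corresponds to the map $Y(\widetilde{\mathbf S}^*)\to Y(\mathbf S^*)$, so by \eqref{eq:duality} the character $\widetilde\theta$ of $\widetilde{\mathbf S}^F$ attached to $\widetilde s$ restricts to $\theta$. The tori $\mathbf S$ and $\widetilde{\mathbf S}$ have the same type $w$, so the signs agree, and (R4) with Frobenius reciprocity gives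
\[
\langle\Gamma,R_{\mathbf S}(\theta)\rangle=\langle\widetilde\Gamma,R_{\widetilde{\mathbf S}}(\widetilde\theta)\rangle=\varepsilon_{\mathbf G}\varepsilon_{\mathbf S}\neq0 .
\]
In particular $\Gamma$ has a constituent in $\mathcal E(\mathbf G^F,s)$.

Let $\chi\in\mathcal E(\mathbf G^F,s)$ be any constituent of $\Gamma$. It occurs in some $R_{\mathbf S}(\theta)$ as above, hence in $\operatorname{Res}\widetilde\chi$ for a constituent $\widetilde\chi\in\mathcal E(\widetilde{\mathbf G}^F,\widetilde s)$ of $R_{\widetilde{\mathbf S}}(\widetilde\theta)$. Then $\langle\widetilde\Gamma,\widetilde\chi\rangle=\langle\Gamma,\operatorname{Res}\widetilde\chi\rangle\ge1$, so $\widetilde\chi=\widetilde\chi_{\widetilde s}$. Since $\langle\Gamma,\operatorname{Res}\widetilde\chi_{\widetilde s}\rangle=1$, the character $\chi$ is the unique common constituent of $\Gamma$ and $\operatorname{Res}\widetilde\chi_{\widetilde s}$. This proves uniqueness. All constituents of $R_{\mathbf S}(\theta)$ lie in $\mathcal E(\mathbf G^F,s)$, so $\langle\chi_s,R_{\mathbf S}(\theta)\rangle=\langle\Gamma,R_{\mathbf S}(\theta)\rangle$,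 and all of them except $\chi_s$ vanish on $K\mathcal H$.
\end{proof}

Since the series partition $\operatorname{Irr}(\mathbf G^F)$, the map $(\omega_s)_{(s)}:K\mathcal H\to\prod_{(s)}K$ is an isomorphism, which justifies the definition \eqref{eq:Delta}. A semisimple $s$ is the product of its commuting $\ell'$-part and $\ell$-part, so $\chi_s\in\mathcal E_\ell(\mathbf G^F,s_0)$ if and only if the $\ell'$-part of $s$ is conjugate to $s_0$. Therefore
\begin{equation}\label{eq:omegab}
\omega_s(b(s_0))=\begin{cases}1&\text{if the $\ell'$-part of $s$ is $\mathbf G^{*F}$-conjugate to $s_0$,}\\0&\text{otherwise.}\end{cases}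
\end{equation}

\section{The symmetrizing form and the maps to tori}\label{sec:form}

\subsection{Self-duality}
For $a\in K\mathbf G^F$ let $\kappa(a)$ be the coefficient of $1$. The pairing $(a,a')\mapsto\kappa(aa')$ on $\mathcal O\mathbf G^F$ is symmetric and perfect, the bases $(g)$ and $(g^{-1})$ being dual. Put $e_1=e_\psi$ and $e_2=1-e_\psi$, so that $\mathcal O\mathbf G^F=\bigoplus_{i,j}e_i\mathcal O\mathbf G^Fe_j$. Since $\kappa(aa')=\kappa(a'a)$, the summand $e_i\mathcal O\mathbf G^Fe_j$ pairs trivially with all summands except $e_j\mathcal O\mathbf G^Fe_i$. So the pairing is perfect on $\mathcal H=e_1\mathcal O\mathbf G^Fe_1$, and on every direct factor $b(s_0)\mathcal H$ of this algebra, as distinct factors are orthogonal. In particular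
\begin{equation}\label{eq:selfdual}
\mathcal H=\{a\in K\mathcal H:\ \kappa(ah')\in\mathcal O\text{ for all }h'\in\mathcal H\}.
\end{equation}
We need two expressions for $\kappa$ on $K\mathcal H$: one in terms of the $\omega_s$, which gives the discriminant, and one in terms of tori, where $\Delta$ can be computed. Both come from (R3), since $|\mathbf G^F|\kappa$ is the regular character. By Lemma~\ref{lem:constituent},
\begin{equation}\label{eq:kappapairs}
\kappa(h)=\frac1{|\mathbf G^F|\,|\mathbf G^F|_p}\sum_{(\mathbf S,\theta)}\omega_{s(\mathbf S,\theta)}(h)\qquad(h\in K\mathcal H),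
\end{equation}
where $(\mathbf S,\theta)\leftrightarrow s(\mathbf S,\theta)$.

\begin{lemma}\label{lem:schur}
On $K\mathcal H$ we have $\kappa=\sum_{(s)}c_s\,\omega_s$ with
\[
c_s=\frac{|C^\circ_{\mathbf G^*}(s)^F|_p^2}{|\mathbf G^F|_p\,|C_{\mathbf G^*}(s)^F|}.
\]
In particular $v(c_s)=-v(|C_{\mathbf G^*}(s)^F|)$.
\end{lemma}

\begin{proof}
By \eqref{eq:kappapairs}, $|\mathbf G^F|\,|\mathbf G^F|_p\,c_s$ is the number of pairs $(\mathbf S,\theta)\leftrightarrow s$. Duality preserves the orders of stabilizers and $|\mathbf G^F|=|\mathbf G^{*F}|$, so corresponding classes of pairs have the same size, and this number equals the number of pairs $(\mathbf S^*,s')$ with $s'\in\mathbf S^*$ conjugate to $s$ under $\mathbf G^{*F}$. There are $|\mathbf G^{F}|/|C_{\mathbf G^*}(s)^F|$ choices for $s'$. The maximal tori of $\mathbf G^*$ containing $s'$ are the maximal tori of $C^\circ_{\mathbf G^*}(s')$, of which $|C^\circ_{\mathbf G^*}(s)^F|_p^2$ are $F$-stable. Powers of $p$ are units in $\mathcal O$.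
\end{proof}

\subsection{The homomorphisms $\operatorname{Cur}_w$}
For fixed $g\in\mathbf G^F$ and $w\in W$, the function $\theta\mapsto R_{\mathbf T_w}(\theta)(g)$ on the character group of $\mathbf T^{wF}$ has a Fourier expansion
\begin{equation}\label{eq:cg}
R_{\mathbf T_w}(\theta)(g)=\sum_{t\in\mathbf T^{wF}}c_g(w,t)\,\theta(t),
\end{equation}
with uniquely determined coefficients $c_g(w,t)$, which do not depend on the choice of $h_w$. Comparison with (R2) gives, for $g=su$ and $\mathbf L=C^\circ_{\mathbf G}(s)$,
\begin{equation}\label{eq:cgformula}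
c_g(w,t)=\frac1{|\mathbf L^F|}\sum_{x\in\mathbf G^F,\ x^{-1}sx=h_wth_w^{-1}}Q^{\mathbf L}_{x\mathbf T_wx^{-1}}(u),
\end{equation}
a rational number by (R1). For $h=\sum_gh_gg\in K\mathcal H$ put
\[
\operatorname{Cur}_w(h)=\operatorname{sgn}(w)\sum_{t\in\mathbf T^{wF}}\Big(\sum_gh_g\,c_g(w,t)\Big)t\ \in K\mathbf T^{wF}.
\]
By \eqref{eq:cg} and Lemma~\ref{lem:constituent}, $\theta(\operatorname{Cur}_w(h))=\operatorname{sgn}(w)R_{\mathbf T_w}(\theta)(h)=\omega_s(h)$ whenever $(\mathbf T_w,\theta)\leftrightarrow s$. The characters $\theta$ separate the elements of $K\mathbf T^{wF}$, so $\operatorname{Cur}_w$ is an algebra homomorphism. For $a\in K\mathbf T^{wF}$ the coefficient of $1$ is $[a]_1=|\mathbf T^{wF}|^{-1}\sum_\theta\theta(a)$. Applying \eqref{eq:sumtori} to \eqref{eq:kappapairs} we obtain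
\begin{equation}\label{eq:kappa}
\kappa(h)=\frac1{|\mathbf G^F|_p\,|W|}\sum_{w\in W}[\operatorname{Cur}_w(h)]_1\qquad(h\in K\mathcal H).
\end{equation}

We now let $F$ and $F^d$ interact, and mark by $(d)$ the objects attached to $F^d$. Define $w_d\in W$ by $(wF)^d=w_dF^d$, that is, $w_d=wF(w)\cdots F^{d-1}(w)$. Since $F$ preserves the length function, $\operatorname{sgn}(w_d)=\operatorname{sgn}(w)^d$. The element $h_w^{-1}F^d(h_w)=\dot wF(\dot w)\cdots F^{d-1}(\dot w)$ represents $w_d$, so $\mathbf T_w$ is of type $w_d$ with respect to $F^d$, with the same $h_w$, and the norm $\mathbf T_w^{F^d}\to\mathbf T_w^F$ becomes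
\[
N_w:\mathbf T^{(wF)^d}\to\mathbf T^{wF},\qquad N_w(x)=\prod_{i=0}^{d-1}(wF)^i(x).
\]
Extend $N_w$ linearly to group algebras.

\begin{lemma}\label{lem:curnorm}
For all $w\in W$ we have $\operatorname{Cur}_w\circ\Delta=N_w\circ\operatorname{Cur}^{(d)}_{w_d}$.
\end{lemma}

\begin{proof}
Let $\theta\in\operatorname{Irr}(\mathbf T^{wF})$ with $(\mathbf T_w,\theta)\leftrightarrow s$, and $h\in K\mathcal H_d$. By \eqref{eq:Delta} and Lemma~\ref{lem:norm}, $\theta(\operatorname{Cur}_w\Delta h)=\omega^{(1)}_s(\Delta h)=\omega^{(d)}_s(h)=(\theta\circ N_w)(\operatorname{Cur}^{(d)}_{w_d}h)$.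
\end{proof}

\section{From integrality to isomorphism}\label{sec:iso}

In this section we deduce Theorems~\ref{thm:main} and~\ref{thm:series} from Theorem~\ref{thm:integral}. The hypothesis on the index enters only through the following lemma.

\begin{lemma}\label{lem:fusion}
Let $\mathbf L$ be a connected reductive group with Frobenius endomorphism $F$, and suppose that $\ell\nmid[\mathbf L^{F^d}:\mathbf L^F]$. Inclusion induces a bijection from the $\mathbf L^F$-classes of $\ell$-elements of $\mathbf L^F$ to the $\mathbf L^{F^d}$-classes of $\ell$-elements of $\mathbf L^{F^d}$, and $|C_{\mathbf L}(t)^{F^d}|_\ell=|C_{\mathbf L}(t)^F|_\ell$ for every $\ell$-element $t\in\mathbf L^F$.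
\end{lemma}

\begin{proof}
A Sylow $\ell$-subgroup of $\mathbf L^F$ is one of $\mathbf L^{F^d}$, so the map on classes is surjective. The point is that the larger group causes no additional fusion, and we prove this by counting. Let $t\in\mathbf L^F$ be an $\ell$-element with $\mathbf L$-class $O$, and $A=C_{\mathbf L}(t)/C^\circ_{\mathbf L}(t)$. The number $n_F$ of $\mathbf L^F$-classes in $O^F$ is the number of $F$-classes of $A$. An element $a$ is fixed by $x$ under $F$-conjugation if and only if $a^{-1}xa=F(x)$, so Burnside's lemma gives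
\[
n_F=\frac1{|A|}\sum_{x\in A}\#\{a\in A:a^{-1}xa=F(x)\}.
\]
The term for $x$ is $|C_A(x)|$ if the conjugacy class of $x$ is $F$-stable and $0$ otherwise. Hence $n_F$ is the number of $F$-stable conjugacy classes of $A$. The same argument for $F^d$ shows that the number $n_{F^d}$ of $\mathbf L^{F^d}$-classes in $O^{F^d}$ is the number of $F^d$-stable conjugacy classes of $A$, so $n_F\le n_{F^d}$. On the other hand all elements of $O$ are $\ell$-elements, so every $\mathbf L^{F^d}$-class in $O^{F^d}$ meets $O^F$, and our map restricts to a surjection from a set with $n_F$ elements to a set with $n_{F^d}$ elements. It is therefore bijective for each $O$, and so globally.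

Let $P$ be a Sylow $\ell$-subgroup of $C_{\mathbf L}(t)^{F^d}$. It contains the central $\ell$-element $t$. By Sylow's theorem $gPg^{-1}\subset\mathbf L^F$ for some $g\in\mathbf L^{F^d}$. The elements $t$ and $gtg^{-1}$ of $\mathbf L^F$ are $\mathbf L^{F^d}$-conjugate, hence $\mathbf L^F$-conjugate by the first part. As $gPg^{-1}\subset C_{\mathbf L}(gtg^{-1})^F$, we get $|C_{\mathbf L}(t)^F|_\ell\ge|P|$. The reverse inequality holds because $C_{\mathbf L}(t)^F\subset C_{\mathbf L}(t)^{F^d}$.
\end{proof}

\begin{remark}
Connectedness is needed in Lemma~\ref{lem:fusion}. Let $\mathbf L$ be the finite group $\mathfrak A_4$, let $F$ be conjugation by an involution, $d=2$ and $\ell=2$. Then $\mathbf L^F$ is the Klein four-group, of index $3$ in $\mathbf L^{F^2}=\mathfrak A_4$; it has four classes of $2$-elements, while $\mathfrak A_4$ has two.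
\end{remark}

Let $I$ be a finite set and $\omega_i:K^I\to K$ the coordinate functions. A full $\mathcal O$-lattice $\Lambda\subset K^I$ is \emph{self-dual} for the linear form $\kappa=\sum_ic_i\omega_i$ if $(a,a')\mapsto\kappa(aa')$ is a perfect $\mathcal O$-valued pairing on $\Lambda$.

\begin{lemma}\label{lem:lattice}
\begin{itemize}
\item[(a)] Let $\Lambda'\subseteq\Lambda$ be full lattices in $K^I$, self-dual for $\sum c'_i\omega_i$ and $\sum c_i\omega_i$ respectively. If $v(c_i')=v(c_i)$ for all $i$, then $\Lambda'=\Lambda$.
\item[(b)] Let $\Lambda\subset K^I$ be a full lattice and an $\mathcal O$-subalgebra, self-dual for both $\sum c_i\omega_i$ and $\sum c_i'\omega_i$. Then $v(c_i)=v(c'_i)$ for all $i$.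
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $(a_j)$ is a basis of $\Lambda$ and $M=(\omega_i(a_j))$, the Gram matrix is $M^{\mathrm t}\operatorname{diag}(c_i)M$, and perfectness says that $\det(M)^2\prod_ic_i$ is a unit. With $M'$ defined in the same way for $\Lambda'$, the element $\det(M')^2\prod_ic'_i$ is a unit. So $v(\det M')=v(\det M)$. We have $M'=MA$ with $A$ a matrix over $\mathcal O$, so $\det A$ is a unit and $\Lambda'=\Lambda$.

(b) Self-duality for $\kappa$ means that $\operatorname{Hom}_{\mathcal O}(\Lambda,\mathcal O)$ is a free $\Lambda$-module generated by $\kappa$. Two generators differ by a unit $z\in\Lambda^\times$, so $c'_i=c_i\,\omega_i(z)$. Elements of $\Lambda$ are integral over $\mathcal O$, so $\omega_i(\Lambda)\subseteq\mathcal O$ and $\omega_i(z)\in\mathcal O^\times$.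
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:series}, assuming Theorem~\ref{thm:integral}]
Let $s_0$ and $\mathbf C$ be as in Theorem~\ref{thm:series} and put $\Lambda_i=b_i(s_0)\mathcal H_i$ for $i\in\{1,d\}$.

\emph{The characters and the forms.} Let $I_i$ be the set of $\mathbf C^{F^i}$-classes of $\ell$-elements of $\mathbf C^{F^i}$. A semisimple element of $\mathbf G^{*F^i}$ whose $\ell'$-part is conjugate to $s_0$ is conjugate to $s_0t$ for an $\ell$-element $t\in\mathbf C^{F^i}$. An element conjugating $s_0t$ to $s_0t'$ preserves $\ell'$-parts and $\ell$-parts, so it lies in $\mathbf C$ and conjugates $t$ to $t'$; in particular $C_{\mathbf G^*}(s_0t)=C_{\mathbf C}(t)$. By \eqref{eq:omegab}, the characters $\omega^{(i)}_{s_0t}$, $t\in I_i$, identify $K\Lambda_i$ with $K^{I_i}$. By Section~\ref{sec:form}, $\Lambda_i$ is self-dual for $\sum_{t\in I_i}c^{(i)}_{s_0t}\,\omega^{(i)}_{s_0t}$, and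
\begin{equation}\label{eq:val}
v(c^{(i)}_{s_0t})=-v(|C_{\mathbf C}(t)^{F^i}|).
\end{equation}

\emph{The idempotents correspond.} Let $s\in\mathbf G^{*F}$ be semisimple with $\ell'$-part $s'$. Since $\mathbf C$ is connected, the $F$-fixed points of the $\mathbf G^*$-class of $s_0$ form a single $\mathbf G^{*F}$-class. So $s'$ is $\mathbf G^{*F^d}$-conjugate to $s_0$ if and only if it is $\mathbf G^{*F}$-conjugate to $s_0$, and \eqref{eq:omegab} gives $\omega^{(1)}_s(\Delta(b_d(s_0)))=\omega^{(d)}_s(b_d(s_0))=\omega_s^{(1)}(b_1(s_0))$. Hence $\Delta(b_d(s_0))=b_1(s_0)$. By Theorem~\ref{thm:integral}, $\Delta$ restricts to a homomorphism of unital $\mathcal O$-algebras $\Lambda_d\to\Lambda_1$, which coincides with $h\mapsto b_1(s_0)\Delta(h)$.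

\emph{Sufficiency.} Suppose $\ell\nmid[\mathbf C^{F^d}:\mathbf C^F]$. By Lemma~\ref{lem:fusion} for the connected group $\mathbf C$, inclusion gives a bijection $I_1\to I_d$. As $\Delta$ pulls $\omega^{(1)}_{s_0t}$ back to $\omega^{(d)}_{s_0t}$, the map $\Delta:K\Lambda_d\to K\Lambda_1$ is an isomorphism, and $\Delta(\Lambda_d)$ is a full lattice, self-dual for $\sum_tc^{(d)}_{s_0t}\,\omega^{(1)}_{s_0t}$. By \eqref{eq:val} and the second part of Lemma~\ref{lem:fusion}, $v(c^{(d)}_{s_0t})=v(c^{(1)}_{s_0t})$. Lemma~\ref{lem:lattice}(a) applied to $\Delta(\Lambda_d)\subseteq\Lambda_1$ gives $\Delta(\Lambda_d)=\Lambda_1$.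

\emph{Necessity.} An isomorphism of $\mathcal O$-algebras $\Lambda_d\to\Lambda_1$ induces a bijection between the characters over $K$ and transports the form of $\Lambda_d$ to a form for which $\Lambda_1$ is self-dual. By Lemma~\ref{lem:lattice}(b) the multisets $\{v(c^{(d)}_{s_0t})\}_{t\in I_d}$ and $\{v(c^{(1)}_{s_0t})\}_{t\in I_1}$ are equal. By \eqref{eq:val} and Lagrange's theorem their minima are attained at $t=1$ and are $-v(|\mathbf C^{F^d}|)$ and $-v(|\mathbf C^F|)$. So $\ell\nmid[\mathbf C^{F^d}:\mathbf C^F]$.

This proves Theorem~\ref{thm:series}. Theorem~\ref{thm:main} is the case $s_0=1$, where $\mathbf C=\mathbf G^*$, $b_i(1)=b_i$ and $|\mathbf G^{*F^i}|=|\mathbf G^{F^i}|$.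
\end{proof}

\section{An average over the Weyl group, and the case of $\mathrm{SL}_2$}\label{sec:average}

The rest of the paper proves Theorem~\ref{thm:integral}. For $g\in\mathbf G^{F^d}$ and $g'\in\mathbf G^F$ define the rational number
\begin{equation}\label{eq:J}
J_{g,g'}=\frac1{|W|}\sum_{w\in W}\operatorname{sgn}(w)^{d+1}\sum_{x\in\mathbf T^{(wF)^d}}c^{(d)}_g(w_d,x)\;c_{g'}\big(w,N_w(x)^{-1}\big).
\end{equation}

\begin{lemma}\label{lem:reduction}
If $J_{g,g'}\in\overline{\mathbb Z}_\ell$ for all $g\in\mathbf G^{F^d}$ and $g'\in\mathbf G^F$, then $\Delta(\mathcal H_d)\subseteq\mathcal H_1$.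
\end{lemma}

\begin{proof}
Let $h=\sum_gh_gg\in\mathcal H_d$ and $h'=\sum_{g'}h'_{g'}g'\in\mathcal H_1$, with $h_g,h'_{g'}\in\mathcal O$. By \eqref{eq:kappa}, the multiplicativity of $\operatorname{Cur}_w$ and Lemma~\ref{lem:curnorm},
\[
\kappa(\Delta(h)h')=\frac1{|\mathbf G^F|_p\,|W|}\sum_w\big[N_w(\operatorname{Cur}^{(d)}_{w_d}h)\cdot\operatorname{Cur}_w(h')\big]_1=\frac1{|\mathbf G^F|_p}\sum_{g,g'}h_gh'_{g'}J_{g,g'};
\]
here $N_w(x)\,t=1$ forces $t=N_w(x)^{-1}$, and the sign is $\operatorname{sgn}(w_d)\operatorname{sgn}(w)=\operatorname{sgn}(w)^{d+1}$. A rational number in $\overline{\mathbb Z}_\ell$ has denominator prime to $\ell$, so it lies in $\mathcal O$, and $|\mathbf G^F|_p\in\mathcal O^\times$. Thus $\kappa(\Delta(h)h')\in\mathcal O$ for all $h'\in\mathcal H_1$, and $\Delta(h)\in\mathcal H_1$ by \eqref{eq:selfdual}.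
\end{proof}

The idempotents $e_{\psi_i}$ have disappeared, which is why $\psi_1$ and $\psi_d$ need not be related. We shall see in Lemma~\ref{lem:cg} that the $c_g(w,t)$ are integers. So $|W|J_{g,g'}\in\mathbb Z$, and Theorem~\ref{thm:integral} needs nothing more when $\ell\nmid|W|$. The smallest case with something to prove is $|W|=2=\ell$.

\subsection{The numbers $J_{g,g'}$ for $\mathrm{SL}_2$}
Let $\mathbf G=\mathrm{SL}_2$ with the standard Frobenius map and $q$ odd. Identify $\mathbf T$ with $\mathbb F^\times$ by $t\mapsto\operatorname{diag}(t,t^{-1})$. Then $W=\{1,r\}$, $r(t)=t^{-1}$, $F(t)=t^q$, and $w_d=w^d$. The flag variety is $\mathbb P^1$, with $X(1)=\mathbb P^1(\mathbb F_q)$ and $X(r)=\mathbb P^1\setminus\mathbb P^1(\mathbb F_q)$. For $g\in\mathbf G^F$ let $\pi(g)$ be the number of fixed points of $g$ on $\mathbb P^1(\mathbb F_q)$, and write $R_w=R_{\mathbf T_w}(1)$. The element $g$ acts trivially on $H^0(\mathbb P^1)$ and $H^2(\mathbb P^1)$, and the alternating trace in (R1) is additive for the decomposition $\mathbb P^1=X(1)\sqcup X(r)$. So $R_1(g)=\pi(g)$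 and $R_r(g)=2-\pi(g)$, that is,
\begin{equation}\label{eq:sl2}
R_w(g)=1+\big(\pi(g)-1\big)\operatorname{sgn}(w).
\end{equation}
For unipotent $u$ put $\beta(u)=\pi(u)-1$; it is $q$ for $u=1$ and $0$ for $u\neq1$. We evaluate \eqref{eq:cgformula}.
\begin{itemize}
\item If $g=zu$ with $z=\pm1$, then $\mathbf L=\mathbf G$, and $c_g(w,t)$ is $1+\beta(u)\operatorname{sgn}(w)$ for $t=z$ and $0$ otherwise.
\item If $g=s$ has eigenvalues $a\neq a^{-1}$, then $C_{\mathbf G}(s)=\mathbf L$ is a torus and $Q^{\mathbf L}_{\mathbf L}(1)=1$. The number of $x$ in \eqref{eq:cgformula} is $|\mathbf L^F|$ if $h_wth_w^{-1}$ is $\mathbf G^F$-conjugate to $s$ and $0$ otherwise. As $\mathbf L$ is connected, Lang's theorem shows that conjugacy is decided by the eigenvalues. So $c_g(w,t)$ is $1$ for $t\in\{a,a^{-1}\}\cap\mathbf T^{wF}$ and $0$ otherwise.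
\end{itemize}
The same formulas hold for $F^d$, with $\beta_d(u)\in\{q^d,0\}$. In both cases $c_{g'}(w,t)=c_{g'}(w,t^{-1})$.

Let $g\in\mathbf G^{F^d}$ have eigenvalues $a\ne a^{-1}$. The inner sum in \eqref{eq:J} is $0$ if $a\notin\mathbf T^{(wF)^d}$, and otherwise it is $c_{g'}(w,N_w(a)^{-1})+c_{g'}(w,N_w(a))=2c_{g'}(w,N_w(a))$. So $J_{g,g'}\in\mathbb Z$. Let now $g=zu$. Since $wF$ fixes $z$, we have $N_w(z)^{-1}=z^d$, and $c_{g'}(w,z^d)=0$ unless $g'=z^du'$ with $u'$ unipotent. In that case
\[
J_{g,g'}=\frac12\sum_{w}\operatorname{sgn}(w)^{d+1}\big(1+\beta_d(u)\operatorname{sgn}(w)^d\big)\big(1+\beta(u')\operatorname{sgn}(w)\big)=\begin{cases}1+\beta_d(u)\beta(u'),&d\text{ odd},\\ \big(1+\beta_d(u)\big)\beta(u'),&d\text{ even}.\end{cases}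
\]
This proves Theorem~\ref{thm:integral} for $\mathrm{SL}_2$ and $q$ odd.

Both computations have the same explanation. The function $(w,t)\mapsto c_g(w,t)$ is an integral combination of functions $\operatorname{Tr}(wF\mid E_t)$, where $E$ is a $\widetilde W$-module graded by $\mathbf T$: the trivial and the sign module placed in degree $z$ in the first case, the permutation module on the $\widetilde W$-stable set $\{a,a^{-1}\}$ in the second. The average over $W$ then computes a trace on a space of $W$-invariants.

\subsection{Where the coefficients in \eqref{eq:sl2} come from}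
In general there is no formula as simple as \eqref{eq:sl2}, and we need a reason for the integrality of the coefficients $1$ and $\pi(g)-1$ that generalizes. Replace the cohomological trace of $g$ by the number $f_m(w)$ of fixed points of $gF^m$ on $X(w)$. The map $gF^m$ is a Frobenius map of $\mathbb P^1$ over $\mathbb F_{q^m}$, so the set $Z$ of its fixed points has $q^m+1$ elements, and $\pi(g)$ of them are fixed by $F$. Hence $f_m(1)=\pi(g)$ and $f_m(r)=q^m+1-\pi(g)$. If $m$ runs through a sequence with $q^m\to1$ in $\mathbb Z_\ell$, then $f_m(w)\to R_w(g)$. Now let $P=\overline{\mathbb Q}_\ell[Z]$, let $\sigma$ be the permutation of $Z$ induced by $F$, let $T_1=1$ and let $T_r$ send a point to the sum of all other points. Then $f_m(w)=\operatorname{Tr}(T_w\sigma\mid P)$. The operator $T_r$ acts as $q^m$ on the line $P'$ spanned by the sum of all points and as $-1$ on the augmentation kernel $P''$. So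
\[
f_m(r)=q^m\operatorname{Tr}(\sigma\mid P')-\operatorname{Tr}(\sigma\mid P''),\qquad f_m(1)=\operatorname{Tr}(\sigma\mid P')+\operatorname{Tr}(\sigma\mid P''),
\]
with $\operatorname{Tr}(\sigma\mid P')=1$ and $\operatorname{Tr}(\sigma\mid P'')=\pi(g)-1$. The coefficients are traces of an operator of finite order, and the two characters $T_r\mapsto q^m$, $T_r\mapsto-1$ of the Hecke algebra tend to the two characters of $W$. The next section does this for all groups.

\section{An $\ell$-adic limit of Hecke algebras}\label{sec:limit}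

Let $\mathbf L$ be a connected reductive group with a Frobenius endomorphism $F$ relative to an $\mathbb F_q$-structure, let $\mathbf T_{\mathbf L}\subset\mathbf B_{\mathbf L}$ be an $F$-stable maximal torus and Borel subgroup, $W_{\mathbf L}$ the Weyl group, and $\varphi$ the automorphism of $W_{\mathbf L}$ induced by $F$, of order $\delta$. For $w\in W_{\mathbf L}$ let $R_w=R^{\mathbf L}_{\mathbf S}(1)$ with $\mathbf S$ of type $w$ relative to $\mathbf T_{\mathbf L}$.

\begin{proposition}\label{prop:limit}
Let $g\in\mathbf L^F$. There are finitely many finite-dimensional $\overline{\mathbb Q}_\ell[W_{\mathbf L}\rtimes\langle\varphi\rangle]$-modules $V_j$ and elements $c_j\in\overline{\mathbb Z}_\ell$ such that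
\[
R_w(g)=\sum_jc_j\operatorname{Tr}(w\varphi\mid V_j)\qquad\text{for all }w\in W_{\mathbf L}.
\]
\end{proposition}

The function $w\varphi\mapsto R_w(g)$ is invariant under conjugation by $W_{\mathbf L}$, so such an expression exists with $c_j\in\overline{\mathbb Q}_\ell$; orthogonality gives coefficients with denominator $|W_{\mathbf L}|$. The content of the proposition is the integrality of the $c_j$.

\begin{proof}
Here $\mathcal B$ and $X(w)$ refer to $\mathbf L$, which acts on $\mathcal B$ by conjugation. We have $\operatorname{pos}(FB_1,FB_2)=\varphi(\operatorname{pos}(B_1,B_2))$.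

\emph{Step 1: $R_w(g)$ is a limit of point counts.} Let $m$ be a positive multiple of $\delta$. Then $F^m$ acts trivially on $W_{\mathbf L}$, so it stabilizes $X(w)$, and it commutes with $g$. By Lang's theorem choose $a\in\mathbf L$ with $g=aF^m(a)^{-1}$. As maps of $\mathcal B$ we have $gF^m=a\circ F^m\circ a^{-1}$, so $gF^m$ is the Frobenius map of an $\mathbb F_{q^m}$-structure on $\mathcal B$, and on the stable subvariety $X(w)$ (compare \cite[proof of 3.3]{DL}). The Lefschetz trace formula gives
\[
f_m(w):=\#X(w)^{gF^m}=\sum_i(-1)^i\operatorname{Tr}\big((gF^m)^*\mid H^i_c(X(w),\mathbb Q_\ell)\big)=\sum_j\pm\,\xi_j\lambda_j^{m/\delta},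
\]
where the $(\xi_j,\lambda_j)$ are the pairs of diagonal entries of the commuting operators $g^*$ and $(F^\delta)^*$ in a common triangular form, so that $R_w(g)=\sum_j\pm\,\xi_j$ by (R1). The map $F^\delta$ is a finite universal homeomorphism of $X(w)$, so $(F^\delta)^*$ is invertible on the finitely generated $\mathbb Z_\ell$-modules $H^i_c(X(w),\mathbb Z_\ell)$. It is therefore invertible on a lattice in $H^i_c(X(w),\mathbb Q_\ell)$, and $\lambda_j\in\overline{\mathbb Z}_\ell^\times$. The images of $q$ and of the $\lambda_j$ in the residue field $\overline{\mathbb F}_\ell$ are nonzero (for $q$ because $\ell\neq p$), hence of finite order. Choose a positive multiple $M$ of $\delta$ such that $q^M$ and all $\lambda_j^{M/\delta}$, for all $w$, are congruent to $1$ modulo the maximal ideal, and put $m_k=M\ell^k$. If $\mu\equiv1$ modulo the maximal ideal in a finite extension of $\mathbb Z_\ell$, then $\mu^{\ell^k}\to1$. So, $\ell$-adically,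
\begin{equation}\label{eq:limit}
q^{m_k}\to1,\qquad f_{m_k}(w)\to R_w(g)\quad\text{for all }w\in W_{\mathbf L}.
\end{equation}

\emph{Step 2: the point count is a trace on a Hecke module.} Fix $m=m_k$ and $a$ as above, and put $g'=a^{-1}F(a)$. From $F^m(a)=g^{-1}a$ and $F(g)=g$ we get $F^m(g')=a^{-1}gF(g)^{-1}F(a)=g'$. So $\sigma:B\mapsto g'F(B)g'^{-1}$ is a permutation of the finite set $\mathcal B^{F^m}$. The map $B\mapsto aBa^{-1}$ is a bijection from $\mathcal B^{F^m}$ to $\mathcal B^{gF^m}$, and $\operatorname{pos}\big(aBa^{-1},F(aBa^{-1})\big)=\operatorname{pos}(B,\sigma B)$. Let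
\[
P=\overline{\mathbb Q}_\ell[\mathcal B^{F^m}],\qquad T_wB=\sum_{B'\in\mathcal B^{F^m},\ \operatorname{pos}(B',B)=w}B' .
\]
The coefficient of $B$ in $T_w\sigma B$ is $1$ if $\operatorname{pos}(B,\sigma B)=w$ and $0$ otherwise, so $f_m(w)=\operatorname{Tr}(T_w\sigma\mid P)$.

The $T_w$ satisfy the Hecke relations with parameter $q^m$. Let $l(xy)=l(x)+l(y)$. If $\operatorname{pos}(B_3,B_2)=x$ and $\operatorname{pos}(B_2,B_1)=y$ then $\operatorname{pos}(B_3,B_1)=xy$; conversely, if $\operatorname{pos}(B_3,B_1)=xy$ there is a unique such $B_2$, which is $F^m$-stable by uniqueness when $B_1$ and $B_3$ are, since $F^m$ fixes $x$ and $y$. So $T_xT_y=T_{xy}$. For a simple reflection $r$ and $B\in\mathcal B^{F^m}$, the set of $B'$ with $\operatorname{pos}(B',B)\in\{1,r\}$ is a projective line defined over $\mathbb F_{q^m}$, and any two distinct points on it are in position $r$. On its $q^m+1$ rational points $T_r$ sends a point to the sum of the others. There are $q^m$ paths of two such steps from $B$ to itself and $q^m-1$ from $B$ to any other point, so $T_r^2=q^m+(q^m-1)T_r$.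 Finally $\operatorname{pos}(\sigma B',\sigma B)=\varphi(\operatorname{pos}(B',B))$ gives $\sigma T_w\sigma^{-1}=T_{\varphi(w)}$.

The order of $\sigma$ depends on $m$, while we want an algebra of fixed dimension. Let $\mathfrak H_m$ be the $\mathbb Q_\ell$-algebra with basis $T_w\varphi^i$ ($w\in W_{\mathbf L}$, $0\le i<\delta$): the Hecke algebra with parameter $q^m$, extended by $\varphi$ with $\varphi^\delta=1$ and $\varphi T_w\varphi^{-1}=T_{\varphi(w)}$. Its dimension is $n=\delta|W_{\mathbf L}|$. The operator $\sigma^\delta$ has finite order and commutes with $\sigma$ and all $T_w$, so $P=\bigoplus_\eta P_\eta$ is the sum of its eigenspaces, each stable under $\sigma$ and the $T_w$. Choose roots of unity $\eta'$ with $\eta'^{\,\delta}=\eta$ and let $\varphi$ act on $P_\eta$ as $\eta'^{-1}\sigma$. Then $P_\eta$ is a module over $\overline{\mathbb Q}_\ell\otimes\mathfrak H_m$, and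
\[
f_m(w)=\sum_\eta\eta'\operatorname{Tr}(T_w\varphi\mid P_\eta).
\]
Traces are additive in composition series. So the vector $f_m=(f_m(w))_w\in\mathbb Z^{W_{\mathbf L}}$ lies in the $\overline{\mathbb Z}_\ell$-span of the vectors $\nu_V=(\operatorname{Tr}(T_w\varphi\mid V))_w$, where $V$ runs over the simple $\overline{\mathbb Q}_\ell\otimes\mathfrak H_m$-modules. There are at most $n$ of these, each of dimension at most $n$.

\emph{Step 3: a common compact coefficient ring.} To pass to the limit we use compactness, and $\overline{\mathbb Z}_\ell$ is not compact. We show that everything is defined over one finite extension of $\mathbb Q_\ell$. Let $V$ be as above. It is a simple module for $\overline{\mathbb Q}_\ell\otimes_{Z,\tau}M_r(D)$, where $M_r(D)$ is a simple component of $\mathfrak H_m/\operatorname{rad}$, $D$ is a division algebra with center $Z$, and $\tau:Z\to\overline{\mathbb Q}_\ell$ is an embedding. A maximal subfield $E$ of $D$ splits $D$ and has degree at most $n$ over $\mathbb Q_\ell$; extending $\tau$ to $E$, we see that $V$ is defined over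 $\tau(E)$. The field $\mathbb Q_\ell$ has only finitely many extensions of degree at most $n$ in $\overline{\mathbb Q}_\ell$. Let $K'$ be their compositum and $\mathcal O'$ its ring of integers. Then all $V$, for all $k$, are defined over $K'$. The structure constants of the basis $T_w\varphi^i$ are integers, so its $\mathcal O'$-span is an order, and applying it to any lattice in a $K'$-form of $V$ gives a stable $\mathcal O'$-lattice. Hence the $T_r$ and $\varphi$ act on $V$ by matrices over $\mathcal O'$, and $\nu_V\in\mathcal O'^{\,W_{\mathbf L}}$.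

Write $f_m=\sum_V\alpha_V\nu_V$ with $\alpha_V$ in the ring of integers $\mathcal O''$ of a finite extension of $K'$. The ring $\mathcal O''$ is a free $\mathcal O'$-module, and $1$ is part of a basis because it is nonzero modulo the maximal ideal of $\mathcal O'$. So there is an $\mathcal O'$-linear map $\rho:\mathcal O''\to\mathcal O'$ with $\rho(1)=1$, and applying it to each coordinate gives $f_m=\sum_V\rho(\alpha_V)\nu_V$. Thus $f_{m_k}=\sum_{j\le n_k}c_j^{(k)}\nu_{V_j^{(k)}}$ with $n_k\le n$ and $c_j^{(k)}\in\mathcal O'$.

\emph{Step 4: the limit.} The ring $\mathcal O'$ is compact. After passing to a subsequence, $n_k$ and the dimensions of the $V_j^{(k)}$ are constant, $c_j^{(k)}\to c_j\in\mathcal O'$, and the matrices of the $T_r$ and of $\varphi$ on $V_j^{(k)}$ converge. Since $q^{m_k}\to1$, the limit matrices satisfy $T_r^2=1$, the braid relations, $\varphi^\delta=1$ and $\varphi T_r\varphi^{-1}=T_{\varphi(r)}$. These relations present $W_{\mathbf L}\rtimes\langle\varphi\rangle$, so the limits define modules $V_j$ for this group. Writing $T_w$ as the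 product of the $T_r$ along a reduced expression of $w$, we see that the matrix of $T_w\varphi$ converges to that of $w\varphi$. By \eqref{eq:limit}, $R_w(g)=\lim_kf_{m_k}(w)=\sum_jc_j\operatorname{Tr}(w\varphi\mid V_j)$.
\end{proof}

\section{The coefficients $c_g$ as traces on graded modules}\label{sec:graded}

The sum \eqref{eq:J} involves the variable $t\in\mathbf T$ as well as $w$. To record it we use modules graded by $\mathbf T$.

\begin{definition}
Let $H$ be a subgroup of $\widetilde W$. An \emph{$H$-equivariant $\mathbf T$-graded module} is a finite-dimensional $\overline{\mathbb Q}_\ell H$-module $E=\bigoplus_{t\in\mathbf T}E_t$ on which $H$ acts through a finite quotient and such that $\gamma E_t=E_{\gamma t}$ for all $\gamma\in H$, $t\in\mathbf T$.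
\end{definition}

If $H$ has finite index in $H'\subseteq\widetilde W$, then $\operatorname{Ind}_H^{H'}E$ is an $H'$-equivariant $\mathbf T$-graded module when $\gamma\otimes E_t$ is given the degree $\gamma t$. The degree is well defined because $\gamma\gamma_0\otimes E_t=\gamma\otimes E_{\gamma_0t}$ for $\gamma_0\in H$; and the kernel of $H$ on $E$ has finite index in $H'$, so it contains a normal subgroup of $H'$ of finite index, which acts trivially on the induced module.

\begin{proposition}\label{prop:graded}
For $g\in\mathbf G^F$ there are finitely many $\widetilde W$-equivariant $\mathbf T$-graded modules $E_j$ and elements $a_j\in\overline{\mathbb Z}_\ell$ such that $c_g(w,t)=\sum_ja_j\operatorname{Tr}(wF\mid E_{j,t})$ for all $w\in W$ and $t\in\mathbf T^{wF}$.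
\end{proposition}

Formula \eqref{eq:cgformula} has the denominator $|\mathbf L^F|$ and is a sum over the finite group $\mathbf G^F$. We first rewrite it as a sum over cosets in $W$, which will have the shape of the character formula for an induced module.

Let $g=su$ and $\mathbf L=C^\circ_{\mathbf G}(s)$, and let $\mathbf T_{\mathbf L}\subset\mathbf B_{\mathbf L}$ be an $F$-stable maximal torus and Borel subgroup of $\mathbf L$. Then $\mathbf T_{\mathbf L}$ is a maximal torus of $\mathbf G$, and it contains $s$, which is central in $\mathbf L$. Choose $y\in\mathbf G$ with $\mathbf T_{\mathbf L}=y\mathbf Ty^{-1}$, and put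
\[
\dot\upsilon=y^{-1}F(y)\in N_{\mathbf G}(\mathbf T),\qquad t_0=y^{-1}sy\in\mathbf T,\qquad \mathbf N_0=N_{C^\circ_{\mathbf G}(t_0)}(\mathbf T),\qquad W_0=\mathbf N_0/\mathbf T\subseteq W,
\]
with $\upsilon\in W$ the image of $\dot\upsilon$. The group $W_0$ fixes $t_0$. From $F(s)=s$ we get $F(t_0)=\dot\upsilon^{-1}t_0\dot\upsilon$, so $\upsilon F$ fixes $t_0$ too. Conjugation by $y$ maps $\mathbf N_0$ onto $N_{\mathbf L}(\mathbf T_{\mathbf L})$ and identifies $W_0$ with $W_{\mathbf L}$; since $F(y\dot zy^{-1})=y\,\dot\upsilon F(\dot z)\dot\upsilon^{-1}y^{-1}$, the automorphism $\varphi$ of $W_{\mathbf L}$ becomes conjugation by $\upsilon F$ in $\widetilde W$. For $w'\in W_0$ let $Q_{w'}(u)$ be the value $Q^{\mathbf L}_{\mathbf S}(u)$ for $\mathbf S$ of type $w'$ relative to $\mathbf T_{\mathbf L}$. For $w\in W$ and $t\in\mathbf T^{wF}$ put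
\[
\Omega=\Omega(w,t)=\{n\in W:\ nt=t_0,\ \ n(wF)n^{-1}\in W_0\,\upsilon F\},
\]
and for $n\in\Omega$ define $w'_n\in W_0$ by $n(wF)n^{-1}=w'_n\,\upsilon F$, that is, $w'_n=nwF(n)^{-1}\upsilon^{-1}$. The set $\Omega$ is stable under left multiplication by $W_0$, and $w'_{zn}=zw'_n\varphi(z)^{-1}$ for $z\in W_0$, so $Q_{w'_n}(u)$ depends only on the coset $W_0n$.

\begin{lemma}\label{lem:cg}
$c_g(w,t)=\displaystyle\sum_{n\in W_0\backslash\Omega}Q_{w'_n}(u)$. In particular $c_g(w,t)\in\mathbb Z$.
\end{lemma}

\begin{proof}
Let $\mathcal X$ be the set of $x\in\mathbf G^F$ with $x^{-1}sx=h_wth_w^{-1}$. We define a map $\mathcal X\to W_0\backslash\Omega$ and show that each fiber has $|\mathbf L^F|$ elements and that the summand of \eqref{eq:cgformula} is $Q_{w'_n}(u)$ on the fiber over $W_0n$.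

We use one identity. Let $x,k\in\mathbf G$ and $\dot n\in N_{\mathbf G}(\mathbf T)$ be related by $x=ky\dot nh_w^{-1}$. Then $k=xh_w\dot n^{-1}y^{-1}$, and from $F(h_w)=h_w\dot w$ and $F(y)=y\dot\upsilon$ we get $k^{-1}F(k)=y\dot nh_w^{-1}\cdot x^{-1}F(x)\cdot h_w\dot wF(\dot n)^{-1}\dot\upsilon^{-1}y^{-1}$. Therefore
\begin{equation}\label{eq:k}
F(x)=x\iff k^{-1}F(k)=y\,\dot n\dot wF(\dot n)^{-1}\dot\upsilon^{-1}\,y^{-1}.
\end{equation}

\emph{The map.} Let $x\in\mathcal X$. The torus $x\mathbf T_wx^{-1}$ contains $s$, so it is a maximal torus of $\mathbf L$ and equals $k\mathbf T_{\mathbf L}k^{-1}$ for some $k\in\mathbf L$, unique up to right multiplication by $N_{\mathbf L}(\mathbf T_{\mathbf L})=y\mathbf N_0y^{-1}$. Put $\dot n=y^{-1}k^{-1}xh_w$. It normalizes $\mathbf T$, because $xh_w$ and $ky$ conjugate $\mathbf T$ to the same torus; let $n\in W$ be its image. We have $\dot nt\dot n^{-1}=y^{-1}k^{-1}sky=t_0$. Since $k\mathbf T_{\mathbf L}k^{-1}$ is $F$-stable, $k^{-1}F(k)\in y\mathbf N_0y^{-1}$, and \eqref{eq:k} shows that $nwF(n)^{-1}\upsilon^{-1}\in W_0$.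 So $n\in\Omega$, and $x\mathbf T_wx^{-1}$ is of type $w'_n$ in $\mathbf L$. Replacing $k$ by $ky\dot zy^{-1}$ with $\dot z\in\mathbf N_0$ replaces $\dot n$ by $\dot z^{-1}\dot n$. Hence $x\mapsto W_0n$ is well defined.

\emph{The fibers.} Fix $n\in\Omega$ and a representative $\dot n\in N_{\mathbf G}(\mathbf T)$. As $\mathbf N_0$ is the full preimage of $W_0$ in $N_{\mathbf G}(\mathbf T)$, for each $x$ in the fiber over $W_0n$ exactly one of the possible $k$ satisfies $y^{-1}k^{-1}xh_w=\dot n$. Conversely, let $k\in\mathbf L$ be such that $x=ky\dot nh_w^{-1}$ is fixed by $F$. Then $x^{-1}sx=h_w\dot n^{-1}t_0\dot nh_w^{-1}=h_wth_w^{-1}$ and $x\mathbf T_wx^{-1}=k\mathbf T_{\mathbf L}k^{-1}$, so $x$ lies in the fiber. Thus the fiber is in bijection with the set of $k\in\mathbf L$ that solve the equation on the right of \eqref{eq:k}. Its right-hand side lies in $y\mathbf N_0y^{-1}\subset\mathbf L$ because $n\in\Omega$. By Lang's theorem in the connected group $\mathbf L$ there are exactly $|\mathbf L^F|$ solutions.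
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:graded}]
By Proposition~\ref{prop:limit} for $(\mathbf L,F)$ and $u\in\mathbf L^F$, we have $Q_{w'}(u)=\sum_ja_j\operatorname{Tr}(w'\varphi\mid V_j)$ for all $w'\in W_0$, with $a_j\in\overline{\mathbb Z}_\ell$. Let $\widetilde W_0=W_0\rtimes\langle\upsilon F\rangle\subseteq\widetilde W$; here $\upsilon F$ maps to the generator of $\widetilde W/W=\langle F\rangle$, so
\[
\widetilde W=W\widetilde W_0,\qquad \widetilde W_0\cap W=W_0,\qquad\widetilde W_0\cap WF=W_0\,\upsilon F .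
\]
Let $\widetilde W_0$ act on $V_j$ through the homomorphism onto the finite group $W_0\rtimes\langle\varphi\rangle$ that sends $\upsilon F$ to $\varphi$, and place $V_j$ in degree $t_0$. As $\widetilde W_0$ fixes $t_0$, this is a $\widetilde W_0$-equivariant $\mathbf T$-graded module. Put $E_j=\operatorname{Ind}_{\widetilde W_0}^{\widetilde W}V_j=\bigoplus_{n\in W_0\backslash W}n^{-1}\otimes V_j$. The summand $n^{-1}\otimes V_j$ has degree $t$ if and only if $nt=t_0$, and $wF$ stabilizes it if and only if $n(wF)n^{-1}\in\widetilde W_0\cap WF$. Both conditions together say that $n\in\Omega$, and then $wF$ acts on the summand as $n(wF)n^{-1}=w'_n\upsilon F$ acts on $V_j$. So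
\[
\operatorname{Tr}(wF\mid E_{j,t})=\sum_{n\in W_0\backslash\Omega}\operatorname{Tr}(w'_n\varphi\mid V_j),
\]
and Lemma~\ref{lem:cg} completes the proof.
\end{proof}

\section{Tensor induction and the proof of Theorem~\ref{thm:integral}}\label{sec:tensor}

By Lemma~\ref{lem:reduction} it suffices to prove that $J_{g,g'}\in\overline{\mathbb Z}_\ell$. Apply Proposition~\ref{prop:graded} to $g'$ and $(\mathbf G,F)$, and to $g$ and $(\mathbf G,F^d)$; in the second case the role of $\widetilde W$ is played by the subgroup $\widetilde W^{(d)}=W\rtimes\langle F^d\rangle$ of index $d$ in $\widetilde W$, and $w_dF^d=(wF)^d$. Then $J_{g,g'}$ is a $\overline{\mathbb Z}_\ell$-linear combination of numbers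
\[
J(E,E')=\frac1{|W|}\sum_{w\in W}\operatorname{sgn}(w)^{d+1}\sum_{x\in\mathbf T^{(wF)^d}}\operatorname{Tr}\big((wF)^d\mid E_x\big)\operatorname{Tr}\big(wF\mid E'_{N_w(x)^{-1}}\big),
\]
where $E$ is a $\widetilde W^{(d)}$-equivariant and $E'$ a $\widetilde W$-equivariant $\mathbf T$-graded module. The obstacle is that the first factor is a trace of $(wF)^d$, on a module where $wF$ does not act. We want a $\widetilde W$-module on which the trace of $wF$ itself is this number. Ordinary induction does not provide it: for $d>1$ the element $wF$ has trace $0$ on $\operatorname{Ind}E$. Tensor induction does, by the following computation. Let $A_0,\dots,A_{d-1}$ be finite-dimensional vector spaces, indexed by $\mathbb Z/d$, and $f_i:A_i\to A_{i+1}$ linear maps. Then the endomorphism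
\[
a_0\otimes a_1\otimes\cdots\otimes a_{d-1}\longmapsto f_{d-1}(a_{d-1})\otimes f_0(a_0)\otimes\cdots\otimes f_{d-2}(a_{d-2})
\]
of $\bigotimes_iA_i$ has trace
\begin{equation}\label{eq:cyclic}
\sum_{k_0,\dots,k_{d-1}}\ \prod_{i\in\mathbb Z/d}(f_i)_{k_{i+1},k_i}=\operatorname{Tr}(f_{d-1}\cdots f_1f_0\mid A_0),
\end{equation}
where $(f_i)_{k',k}$ are the matrix entries in chosen bases. The norm $N_w$ will appear as the product of the degrees of the $d$ tensor factors.

\begin{proposition}\label{prop:tensor}
The number $J(E,E')$ is a sum of roots of unity.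
\end{proposition}

\begin{proof}
Let $\widehat E=\operatorname{Ind}_{\widetilde W^{(d)}}^{\widetilde W}E=\bigoplus_{i=0}^{d-1}E^{(i)}$ with $E^{(i)}=F^i\otimes E$, a $\widetilde W$-equivariant $\mathbf T$-graded module, and $E^{(0)}=E$. Each $E^{(i)}$ is a graded subspace. Since $\widetilde W^{(d)}$ is normal with cyclic quotient generated by $F$, an element $\gamma\in WF^j$ maps $E^{(i)}$ onto $E^{(i+j)}$, indices modulo $d$. So $\widetilde W$ acts on
\[
\mathcal T=E^{(0)}\otimes\cdots\otimes E^{(d-1)},
\]
an element $\gamma\in WF^j$ sending $e_0\otimes\cdots\otimes e_{d-1}$ to the tensor with $\gamma e_i$ in position $i+j$. The space $\mathcal T$ is graded by $\mathbf T^d$, with $\mathcal T_{\mathbf y}=\bigotimes_iE^{(i)}_{y_i}$ for $\mathbf y=(y_0,\dots,y_{d-1})$, and $\gamma$ maps degree $\mathbf y$ to the degree with $\gamma y_i$ in position $i+j$. The group $\mathbf T$ is commutative and $\gamma$ acts on it by a group automorphism, so the product of the coordinates of the new degree is $\gamma(y_0\cdots y_{d-1})$. Consequently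
\[
\mathcal M=\bigoplus_{\mathbf y\in\mathbf T^d}\mathcal T_{\mathbf y}\otimes E'_{(y_0y_1\cdots y_{d-1})^{-1}}\ \subseteq\ \mathcal T\otimes E'
\]
is a $\widetilde W$-submodule, and $\widetilde W$ permutes its summands.

Only the summands fixed by $wF$ contribute to $\operatorname{Tr}(wF\mid\mathcal M)$. These are given by $y_{i+1}=wF(y_i)$ for all $i\in\mathbb Z/d$, that is, $y_i=(wF)^i(x)$ with $x=y_0\in\mathbf T^{(wF)^d}$, and then $y_0\cdots y_{d-1}=N_w(x)$. Apply \eqref{eq:cyclic} with $A_i=E^{(i)}_{y_i}$ and $f_i$ the action of $wF$ on $\widehat E$; the composite is the action of $(wF)^d\in\widetilde W^{(d)}$ on $A_0=E_x$. We obtain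
\[
\operatorname{Tr}(wF\mid\mathcal M)=\sum_{x\in\mathbf T^{(wF)^d}}\operatorname{Tr}\big((wF)^d\mid E_x\big)\operatorname{Tr}\big(wF\mid E'_{N_w(x)^{-1}}\big).
\]
As $F$ preserves $\operatorname{sgn}$ on $W$, we may extend $\operatorname{sgn}$ to $\widetilde W$ by $F\mapsto1$. Put $\mathcal N=\mathcal M\otimes\operatorname{sgn}^{\otimes(d+1)}$. The projector $\varpi=\frac1{|W|}\sum_ww$ onto $\mathcal N^W$ commutes with $F$, which normalizes $W$. So
\[
J(E,E')=\frac1{|W|}\sum_w\operatorname{Tr}(wF\mid\mathcal N)=\operatorname{Tr}(\varpi F\mid\mathcal N)=\operatorname{Tr}(F\mid\mathcal N^W).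
\]
Some positive power of $F$ acts trivially on $\widehat E$ and on $E'$, hence on $\mathcal N$. The eigenvalues of $F$ on $\mathcal N^W$ are therefore roots of unity.
\end{proof}

By Proposition~\ref{prop:tensor}, $J_{g,g'}\in\overline{\mathbb Z}_\ell$ for all $g\in\mathbf G^{F^d}$ and $g'\in\mathbf G^F$. Lemma~\ref{lem:reduction} gives Theorem~\ref{thm:integral}, and with Section~\ref{sec:iso} this completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:series}.

\begin{thebibliography}{DM}

\bibitem[BK]{BK} C\'edric Bonnaf\'e and Radha Kessar, \emph{On the endomorphism algebra of modular Gelfand-Graev representations}, arXiv:0708.3540 (2007).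

\bibitem[BM]{BM} Brou\'e and Michel, Crelle \textbf{395} (1989).

\bibitem[CE]{CE} Cabanes and Enguehard, \emph{Representation theory of finite reductive groups} (2004).

\bibitem[DL]{DL} Deligne and Lusztig, Ann. of Math. \textbf{103} (1976).

\bibitem[DM]{DM} Digne and Michel, \emph{Representations of finite groups of Lie type} (1991).

\end{thebibliography}
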